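\title{Finiteness of the critical lifetime in the frog model on transitive graphs of superlinear growth}

\begin{abstract}
In the frog model with death, every vertex of a graph carries a Poisson number of sleeping particles, of mean $\lambda$; a particle that is woken performs a simple random walk for time $t$ and wakes the particles on the vertices it visits. We prove that on every vertex-transitive graph of superlinear growth the critical lifetime satisfies $1/\lambda\le t_{\rm c}(\lambda)<\infty$ for all $\lambda>0$, which confirms a conjecture stated by Angel, de la Riva, Hermon and Shi. The main step is the bound $t_{\rm c}(\lambda)\le C\lambda^{-10}$, $\lambda\le1$, on one-ended regular graphs with an isoperimetric inequality of dimension $100$. The proof explores the set of visited vertices while guessing its deep interior, at a price exponential in the boundary of the guessed set. On graphs of linear growth we show that $t_{\rm c}(\lambda)=\infty$.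
\end{abstract}

\section{Introduction}

\subsection{The model and the question}

Let $G=(V,E)$ be an infinite, connected, locally finite, simple graph with a distinguished vertex $\mathbf 0$. The \emph{frog model with death} has a density $\lambda>0$ and a lifetime $t>0$. Initially the vertices carry independent $\mathrm{Poisson}(\lambda)$ numbers of particles. Those at $\mathbf 0$ are active, all others sleep. An active particle performs a continuous-time simple random walk with jump rate $1$, independently of everything else, and dies at time $t$ after its activation. When an active particle jumps to a vertex, all sleeping particles there become active. (Another jump rate only rescales $t$.) The process \emph{survives} if there are active particles at all times, equivalently, if infinitely many particles are ever activated. With $\inf\emptyset=\infty$, put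
\[
\lambda_{\rm c}(t)=\inf\{\lambda>0:\mathbb P_{\lambda,t}(\text{survival})>0\},\qquad
t_{\rm c}(\lambda)=\inf\{t>0:\mathbb P_{\lambda,t}(\text{survival})>0\}.
\]

Time plays no role in this question. Give every particle in advance its trajectory of duration $t$, and write $v\to w$ if some particle started at $v$ visits $w$. The set $S$ of vertices ever visited is the set of vertices reachable from $\mathbf 0$ along arrows. Each vertex carries finitely many particles and each particle visits finitely many vertices, so the process survives if and only if $S$ is infinite. In this picture the survival probability is nondecreasing in $\lambda$ and in $t$, and $t_{\rm c}(\lambda)<\infty$ for all $\lambda$ means exactly that $\lambda_{\rm c}(t)\to0$ as $t\to\infty$.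

We write $B(x,r)$ for balls in the graph distance, and $|B(r)|$ for their volume when $G$ is \emph{vertex-transitive}, that is, when $\operatorname{Aut}(G)$ acts transitively on $V$; \emph{quasi-transitive} means finitely many orbits. The growth is \emph{linear} if $|B(\mathbf 0,n)|\le Cn$ for some $C$ and all $n\ge1$, \emph{superlinear} otherwise, and \emph{polynomial} if $|B(\mathbf 0,n)|\le Cn^D$ for some $C,D$. For $A\subset V$, $\partial A$ is the set of edges with exactly one endpoint in $A$ and $\partial_{\rm in}A$ the set of their endpoints in $A$. The graph is \emph{amenable} if $\inf|\partial A|/|A|=0$ over finite nonempty $A$, and \emph{one-ended} if the complement of every finite set has exactly one infinite component.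

The two critical parameters are of different nature. Fix $t$ and let $\lambda$ grow in a graph of bounded degree. Call a vertex good if for each neighbor some particle makes its first jump to that neighbor before time $t$. Vertices are good independently, with probability tending to $1$, and an infinite path of good vertices from $\mathbf 0$ gives survival: finiteness of $\lambda_{\rm c}(t)$ reduces to site percolation. Now fix a small $\lambda$ and let $t$ grow. Most vertices are empty whatever $t$ is, so the process must be carried by long walks. A long walk passes many occupied vertices, so one guesses that a large $t$ compensates a small $\lambda$. But a particle helps only if it visits \emph{new} vertices, and once the process has filled a large region, the particles deep inside it die without leaving. Only a layer near the frontier is productive, and the question is whether this layer always suffices. On $\mathbb Z$ it does not: the frontier is a single edge, which with probability at least $e^{-\lambda t}$ no particle crosses (Section~\ref{sec:easy}). The natural guess is that frontiers of bounded size are the only obstruction.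

The problem is posed in \cite{ADHS}, and we quote two known facts from there. On a vertex-transitive graph of superlinear growth, $0<\lambda_{\rm c}(t)<\infty$ for all $t>0$. Moreover,
\begin{equation}\label{eq:known}
\begin{array}{l}
t_{\rm c}(\lambda)<\infty\text{ for all }\lambda>0\text{ if }G\text{ is quasi-transitive of superlinear polynomial}\\
\text{growth, or non-amenable of bounded degree.}
\end{array}
\end{equation}
The conjecture is that $0<t_{\rm c}(\lambda)<\infty$ for every $\lambda>0$ on every vertex-transitive graph of superlinear growth.

\subsection{Results}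

\begin{theorem}\label{thm:main}
If $G$ is vertex-transitive of superlinear growth, then $1/\lambda\le t_{\rm c}(\lambda)<\infty$ for every $\lambda>0$. In particular the conjecture holds.
\end{theorem}

By \eqref{eq:known} the case to be treated is that of amenable graphs whose growth is not polynomial. These turn out to be one-ended and of high isoperimetric dimension, and transitivity is not needed beyond that point.

\begin{theorem}\label{thm:iso}
Let $G$ be $d$-regular (not necessarily transitive) and one-ended, and suppose that for some $c_1>0$
\begin{equation}\label{eq:iso}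
|\partial A|\ge c_1|A|^{99/100}\qquad\text{for all finite nonempty }A\subset V.
\end{equation}
Then there is $C$, depending only on $G$, with $t_{\rm c}(\lambda)\le C\lambda^{-10}$ for $0<\lambda\le1$. In particular $t_{\rm c}(\lambda)<\infty$ for all $\lambda>0$.
\end{theorem}

Regularity makes the walk invariant under path reversal, one-endedness gives every finite set a well-defined outside, and \eqref{eq:iso} supplies transience, large capacities and quick exits from small sets. The growth assumption of Theorem~\ref{thm:main} cannot be dropped.

\begin{theorem}\label{thm:linear}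
If $|B(\mathbf 0,n)|\le Cn$ for all $n\ge1$, then $t_{\rm c}(\lambda)=\infty$ for all $\lambda>0$. Hence for an infinite vertex-transitive graph the following are equivalent: $0<t_{\rm c}(\lambda)<\infty$ for all $\lambda>0$; $t_{\rm c}(\lambda)<\infty$ for some $\lambda>0$; the growth is superlinear.
\end{theorem}

Section~\ref{sec:easy} proves the lower bound and Theorem~\ref{thm:linear}, and Section~\ref{sec:reduction} derives Theorem~\ref{thm:main} from Theorem~\ref{thm:iso}. Section~\ref{sec:explore} introduces a supermartingale attached to the exploration of $S$ and shows it at work in the non-amenable case. Section~\ref{sec:guess} proves Theorem~\ref{thm:iso} from two statements about the graph alone, a counting bound and a geometric decomposition of finite sets, which are proved in Sections~\ref{sec:walk}--\ref{sec:core}.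

Throughout, $X$ is discrete-time simple random walk with kernel $P$, law $P_x$ from $x$ and $p_k(x,y)=P_x(X_k=y)$; $X[0,k]=\{X_0,\dots,X_k\}$ is its range. Constants $C,c>0$ depend only on the graph and may change from line to line.

\section{Branching bound and bottlenecks}\label{sec:easy}

\begin{lemma}\label{lem:lower}
On every graph, $t_{\rm c}(\lambda)\ge1/\lambda$.
\end{lemma}

\begin{proof}
Let $V_0=\{\mathbf 0\}$ and let $V_{k+1}$ be the set of vertices outside $V_0\cup\dots\cup V_k$ visited by particles started in $V_k$; then $S=\bigcup_kV_k$. The set $V_k$ is determined by the particles started in $V_0\cup\dots\cup V_{k-1}$, so given $V_k$ its particles are fresh: there are $\lambda|V_k|$ of them in expectation, each makes $t$ jumps in expectation, and each jump reaches at most one new vertex. Hence $\mathbb E|V_{k+1}|\le\lambda t\,\mathbb E|V_k|$, and $\mathbb E|S|<\infty$ if $\lambda t<1$.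
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:linear}]
No degree bound is assumed. Let $B_m=B(\mathbf 0,m)$ and let $\Sigma_m$ be the sphere of radius $m$. There are at least $n/2$ integers $m\in(n/2,n]$, and $\sum_{m\le n}(|\Sigma_m|+|\Sigma_{m+1}|)\le2|B_{n+1}|\le4Cn$, so one of them has $|\Sigma_m|+|\Sigma_{m+1}|\le8C$. Since $G$ is simple, such an $m$ satisfies $|\partial B_m|\le|\Sigma_m||\Sigma_{m+1}|\le C':=16C^2$. Call these infinitely many $m$ \emph{good}.

Let $q_s$ be the transition function of the continuous-time walk. It is reversible with respect to the degree, so $\sum_xq_s(x,y)=\sum_x\frac{\deg y}{\deg x}q_s(y,x)\le\deg y$. A walk from $x$ jumps from $y$ to a given neighbor $z$ before time $t$ on average $\int_0^tq_s(x,y)(\deg y)^{-1}ds$ times. So for good $m$ and $A\subset B_m$, the number of particles started in $A$ whose trajectory leaves $B_m$ is Poisson with mean at most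
\[
\lambda\sum_{\{y,z\}\in\partial B_m,\ y\in B_m}\int_0^t\sum_{x}q_s(x,y)\frac{ds}{\deg y}\le\lambda tC'.
\]
Choose good $n_1<n_2<\cdots$ so sparse that for $i\ge2$, with probability at least $1-2^{-i}$, no particle started in $B_{n_{i-1}}$ leaves $B_{n_i}$; this is possible because these particles together visit a finite set. By the first Borel--Cantelli lemma this holds almost surely for all large $i$. The events that no particle started in $B_{n_i}\setminus B_{n_{i-1}}$ leaves $B_{n_i}$ are independent and have probability at least $e^{-\lambda tC'}$, so by the second Borel--Cantelli lemma infinitely many occur. Hence almost surely there is $i$ such that no particle started in $B_{n_i}$ leaves $B_{n_i}$, and then $S\subset B_{n_i}$. As $t$ is arbitrary, $t_{\rm c}(\lambda)=\infty$.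

Of the three statements, the third implies the first by Theorem~\ref{thm:main} (whose proof does not use the present theorem), the first implies the second, and the second implies the third by what we just proved.
\end{proof}

\section{From transitive graphs to isoperimetry}\label{sec:reduction}

We use the following published facts on an infinite vertex-transitive graph $G$.
\begin{itemize}
\item[(T1)] (Trofimov; Tessera--Tointon \cite{TT}.) For every $D$ and every degree $d$ there is $n_0$ such that if $G$ has degree $d$ and $|B(n)|\le n^D$ for some $n\ge n_0$, then $G$ has polynomial growth.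
\item[(T2)] (Soardi--Woess \cite{SW}.) If $G$ is amenable, then $\operatorname{Aut}(G)$ is unimodular.
\item[(T3)] (See \cite{Woess}.) $G$ has $1$, $2$ or infinitely many ends; two ends force linear growth, and infinitely many ends force non-amenability.
\end{itemize}
Unimodularity (left Haar measure is also right invariant) is used only through the \emph{mass transport principle}: if $F:V\times V\to[0,\infty]$ satisfies $F(\phi x,\phi u)=F(x,u)$ for all $\phi\in\operatorname{Aut}(G)$, then $\sum_xF(x,u)=\sum_xF(u,x)$ for every $u$. The mass received by a vertex equals the mass it sends.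

\begin{lemma}\label{lem:mtp}
Let $G$ be vertex-transitive with $\operatorname{Aut}(G)$ unimodular and $|B(n)|\ge cn^{100}$ for all $n\ge1$. Then \eqref{eq:iso} holds.
\end{lemma}

\begin{proof}
Let $A$ be finite and nonempty, and let $r\ge1$ be minimal with $|B(r)|\ge2|A|$. From $|B(r-1)|<2|A|$ we get $r\le C|A|^{1/100}$. Every $x\in A$ sees at least half of its $r$-ball outside $A$, all geodesics to these points cross $\partial_{\rm in}A$, and invariance prevents too many geodesics from crossing one vertex. Precisely, let $\gamma_{xy}$ be a uniform random geodesic from $x$ to $y$ and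
\[
F(x,u)=\sum_{y\in B(x,r)}\mathbb P(\gamma_{xy}\text{ passes }u\text{, not as its last vertex}).
\]
This $F$ is invariant, and $\sum_xF(u,x)=\sum_{y\in B(u,r)}\operatorname{dist}(u,y)\le r|B(r)|$, so also $\sum_xF(x,u)\le r|B(r)|$. For $x\in A$ we have $|B(x,r)\setminus A|\ge|B(r)|-|A|\ge\frac12|B(r)|$, and for $y\notin A$ the vertex of $\gamma_{xy}$ preceding its first exit from $A$ lies in $\partial_{\rm in}A$ and is not the last one. Therefore
\[
\tfrac12|A|\,|B(r)|\le\sum_{x\in A}\sum_{u\in\partial_{\rm in}A}F(x,u)\le|\partial_{\rm in}A|\,r\,|B(r)|,
\]
and $|\partial A|\ge|\partial_{\rm in}A|\ge|A|/(2r)\ge c|A|^{99/100}$.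
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Theorem~\ref{thm:iso}]
The lower bound is Lemma~\ref{lem:lower}. If $G$ has polynomial growth or is non-amenable, finiteness is \eqref{eq:known}. Otherwise (T1) with $D=100$ gives $|B(n)|>n^{100}$ for $n\ge n_0$, hence $|B(n)|\ge cn^{100}$ for all $n\ge1$; (T2) and Lemma~\ref{lem:mtp} give \eqref{eq:iso}; and (T3) leaves only one end. Theorem~\ref{thm:iso} applies.
\end{proof}

\section{The exploration supermartingale}\label{sec:explore}

From now on $G$ is $d$-regular, so $d\ge2$ and $P$ is symmetric: a given path of $k$ steps and its reversal both have probability $d^{-k}$.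

\subsection{The discrete model}

In the \emph{discrete model} with parameters $\mu\in(0,1]$ and $N\ge4$, each vertex carries $\mathrm{Poisson}(\mu)$ particles, each with an independent $N$-step simple random walk path, and $S$ is the set reachable from $\mathbf 0$ as before. If $S$ is infinite with positive probability, then
\begin{equation}\label{eq:discrete}
t_{\rm c}(2\mu)\le2N.
\end{equation}
Indeed, with lifetime $2N$ a particle makes a $\mathrm{Poisson}(2N)$ number of jumps, independent of its jump chain, and by Chebyshev's inequality fewer than $N$ jumps have probability at most $2N/N^2\le\frac12$. The particles with at least $N$ jumps therefore have intensity at least $\mu$; thin them independently to intensity $\mu$ and keep their first $N$ jumps.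

We reveal $S$ through a list $v_1,v_2,\dots$, which initially contains only $v_1=\mathbf 0$. At \emph{step} $j$, if the list has at least $j$ entries, we reveal the particles at $v_j$, run through their paths one after another, and append each vertex not yet listed. The entries of the final list are the vertices of $S$, and step $j$ takes place if and only if $j\le|S|$. Let $Z_j$ be the set of listed vertices at the beginning of step $j$. Let $\xi$ be auxiliary randomness independent of the particles and $\mathcal F_j$ the $\sigma$-field generated by $\xi$ and the particles revealed in the first $j$ steps. Then $v_j$ and $Z_j$ are $\mathcal F_{j-1}$-measurable, and given $\mathcal F_{j-1}$ the particles at $v_j$ have their original law.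

If $S$ is finite, its particles found few new vertices although many were expected. To quantify this, fix an integer $K\ge1$ and $\mathcal F_{j-1}$-measurable sets $F_j\subset V$ of vertices to be \emph{ignored}. The \emph{reward} $R_j$ of step $j$ is the number of vertices outside $Z_j\cup F_j$ on the path of the first particle at $v_j$, capped at $K$; it is $0$ if $v_j$ is empty. Put
\[
g_j=E_{v_j}\big[\min\big(K,|X[0,N]\setminus(Z_j\cup F_j)|\big)\big],
\]
where the expectation is over $X$ only, and $R_j=g_j=0$ for $j>|S|$. The cap bounds the rewards independently of $N$, so that increasing $N$ raises $g_j$ without weakening the concentration below. Let $\kappa=1-e^{-1}$, so $\kappa^2>0.39$.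

\begin{lemma}\label{lem:super}
With $W_j=\exp\big(\frac1K\sum_{i\le j}(\kappa^2\mu g_i-R_i)\big)$ we have $\mathbb E\big[\mathbf 1\{S\text{ finite}\}\,W_{|S|}\big]\le1$.
\end{lemma}

\begin{proof}
By convexity $e^{-u}\le1-\kappa u$ for $u\in[0,1]$. With $u=\mu$ this gives $\mathbb E[R_j\mid\mathcal F_{j-1}]=(1-e^{-\mu})g_j\ge\kappa\mu g_j$, and with $u=R_j/K$,
\[
\mathbb E[e^{-R_j/K}\mid\mathcal F_{j-1}]\le1-\kappa^2\mu g_j/K\le e^{-\kappa^2\mu g_j/K}.
\]
So $W$ is a nonnegative supermartingale with $W_0=1$, and $\mathbb E[\liminf_jW_j]\le1$ by Fatou's lemma. On $\{S\text{ finite}\}$, $W_j=W_{|S|}$ for $j\ge|S|$.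
\end{proof}

To bound $g_j$ from below we will use that a transient walk cannot stay long among few vertices. Let $g_*=\sup_x\sum_{k\ge0}p_k(x,x)\ge1$. For $O\subset V$ let $\sigma_i$ be the first time at which the walk has visited $i$ distinct vertices of $O$. Before $\sigma_K$ it visits $O$ only at $X_{\sigma_1},\dots,X_{\sigma_{K-1}}$, and by the strong Markov property at $\sigma_i$ the vertex $X_{\sigma_i}$ is visited at most $g_*$ times in expectation. Thus
\begin{equation}\label{eq:visits}
E_x\big[\#\{k<\sigma_K:X_k\in O\}\,\big|\,X_0,\dots,X_{\sigma_1}\big]\le(K-1)g_*.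
\end{equation}

\subsection{The case without interior}\label{sec:nonamen}

Suppose that $P$ has norm $\varrho<1$ on $\ell^2(V)$; by Lemma~\ref{lem:cheeger} below with $H=V$ this holds if $G$ is non-amenable. Ignore nothing: $F_j=\emptyset$. The vertices counted by $R_j$ are appended during step $j$, so $\sum_jR_j\le|S|$. Since $Z_j\subset S$, on $\{S\text{ finite}\}$ we have $\sum_jg_j\ge\Psi_0(S)$, where
\[
\Psi_0(A)=\sum_{v\in A}E_v\big[\min(K,|X[0,N]\setminus A|)\big].
\]
Take $K=\lceil8/\mu\rceil$ and $N\ge2K/(1-\varrho)$. We claim that $\Psi_0(A)\ge\frac12K|A|$ for every finite $A$. Let $O=V\setminus A$ and count the times $k<\sigma_K$. Those with $X_k\in O$ number at most $(K-1)/(1-\varrho)$ in expectation, by \eqref{eq:visits} and $p_k(x,x)\le\varrho^k$. Those with $X_k\in A$, summed over the starting points $v\in A$, number at most $\sum_k\langle\mathbf 1_A,P^k\mathbf 1_A\rangle\le|A|/(1-\varrho)$. So $\sum_{v\in A}E_v\sigma_K\le K|A|/(1-\varrho)$, Markov's inequality gives $\sum_{v\in A}P_v(\sigma_K>N)\le|A|/2$, and the claim follows. Consequently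
\[
K\log W_{|S|}\ge0.39\,\mu\cdot\tfrac4\mu|S|-|S|\ge\tfrac12,
\]
and Lemma~\ref{lem:super} yields $\mathbb P(S\text{ finite})\le e^{-1/(2K)}<1$. This is the whole argument in miniature: a deterministic inequality, valid for \emph{every} finite set, says that the expected gain exceeds the largest possible reward.

\subsection{What fails in amenable graphs}

Only vertices within distance $N$ of $V\setminus A$ contribute to $\Psi_0(A)$, and there are at most $d^N|\partial A|$ of them. So $\Psi_0(A)\le Kd^N|\partial A|$, and in an amenable graph $\inf_A\Psi_0(A)/|A|=0$ for all $K,N$. The gain is a boundary quantity, while the reward $|S|$ is a volume. The remedy is to stop rewarding the filling of the interior. If we could take $F_j=U$ for a set $U$ covering the deep part of $S$, the total reward would be at most $|S\setminus U|$, the size of a layer whose vertices have a fair chance to send a particle out. But $U$ depends on $S$, which is known only at the end, whereas $F_j$ must be known before step $j$. We therefore \emph{guess} the components of $U$ as the exploration enters them. A correct guess of a component $U_i$ will cost a factor $e^{-C|\partial U_i|}$,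 a boundary quantity again, which the gain can absorb.

\section{Exploration with guesses}\label{sec:guess}

In Sections~\ref{sec:guess}--\ref{sec:core}, $G$ is as in Theorem~\ref{thm:iso}. Components and connectedness of vertex sets refer to induced subgraphs.

\subsection{Which sets can be guessed}

Guessing $A\ni v$ with probability $e^{-C|\partial A|}$ requires that there be only exponentially many candidates with $|\partial A|=n$. For arbitrary connected sets this is false.

\begin{example}\label{ex:punctured}
In $\mathbb Z^D$, $D\ge2$, let $L\ge4^D$ and remove from the box $\{1,\dots,L\}^D$ any $j=L^{D-1}$ of the at least $(L/4)^D$ points with all coordinates even and smaller than $L$. The remaining set is connected: from a point with an odd coordinate, move the other coordinates to $1$ and then that one; an all-even point has such a neighbor. Its boundary has $n=2DL^{D-1}+2Dj=4Dj$ edges, and the number of choices is at least $(4^{-D}L)^{n/(4D)}$, which is not exponential in $n$.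
\end{example}

The entropy comes from the positions of small holes. A hole can pay for its position only if it is close, in terms of its own boundary, to something already located.

\begin{definition}\label{def:tame}
Let $A$ be finite and connected, $\Gamma_0$ the infinite component of $V\setminus A$ and $\Gamma_1,\dots,\Gamma_q$ the finite ones. We call $A$ \emph{tame} if each $j\ge1$ can be given a parent $\pi(j)\in\{0,\dots,q\}\setminus\{j\}$ such that iterating $\pi$ from any $j$ leads to $0$ and $\operatorname{dist}(\Gamma_j,\Gamma_{\pi(j)})\le|\partial\Gamma_j|$. Let $\mathfrak A_v$ be the family of tame sets containing $v$.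
\end{definition}

\begin{proposition}\label{prop:count}
There is $C_1\ge2$ such that $|\{A\in\mathfrak A_v:|\partial A|=n\}|\le C_1^n$ for all $v\in V$, $n\ge1$.
\end{proposition}

For $\mu\in(0,\frac12]$ and an integer $T\ge1$ put
\begin{equation}\label{eq:param}
M=\frac{20}\mu,\qquad K=\lceil16M\rceil,\qquad M'=\frac{10K}\mu\big(1+\log(4C_1K)\big),\qquad N=T+T^2 .
\end{equation}
Then $K\le C\mu^{-1}$, $KM\le C\mu^{-2}$ and $M\le M'\le C\mu^{-2}(1+\log\frac1\mu)\le C\mu^{-2.1}$. The next statement replaces the inequality $\Psi_0(A)\ge\frac12K|A|$. It provides a \emph{core} $U$ to be ignored and a \emph{target} $O$ of vertices that are certainly new and not ignored; $S\setminus U$ is the \emph{rim}. See Figure~\ref{fig:core}.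

\begin{proposition}\label{prop:core}
There is $C_*\ge2$, depending only on $G$, such that if $T\ge C_*\mu^{-5}$, then for every finite nonempty $S\subset V$ there are a finite set $U$ and a set $O$ disjoint from $S\cup U$ such that
\begin{itemize}
\item[(a)] every component of $U$ is tame;
\item[(b)] $\Psi:=\sum_{v\in S}E_v\big[\min(K,|O\cap X[0,N]|)\big]$ satisfies $\Psi\ge M|S\setminus U|$ and $\Psi\ge M'|\partial U|$.
\end{itemize}
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\filldraw[fill=gray!20] (0,0) ellipse (4 and 2.2);
\fill[gray!55,even odd rule] (0,0) ellipse (3.3 and 1.6) (1.5,0) circle (1.05);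
\draw[dashed] (0,0) ellipse (3.3 and 1.6);
\draw[dashed] (1.5,0) circle (1.05);
\filldraw[fill=white] (1.5,0) circle (0.65);
\filldraw[fill=white] (-1.5,0.2) circle (0.12);
\node at (4.2,1.8) {$O$};
\node at (1.5,0) {$O$};
\node at (-0.6,-0.8) {$U$};
\node at (-1.5,0.6) {$H$};
\node at (0,1.88) {$S\setminus U$};
\end{tikzpicture}
\caption{A finite set $S$ (shaded) whose complement has two finite components. The large one is close to the outside relative to its size and belongs, with the outside, to the target $O$. The small one, $H$, is far from $O$ relative to its size and is not part of the target. The core $U$, bounded by the dashed curves, consists of the vertices from which a walk is unlikely to hit $O$ quickly; here it contains $H$. The light layer is the rim $S\setminus U$.}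
\label{fig:core}
\end{figure}

\subsection{Proof of Theorem~\ref{thm:iso}}

Let $\lambda\in(0,1]$, $\mu=\lambda/2$, $T=\lceil C_*\mu^{-5}\rceil$, and consider the discrete model with the parameters \eqref{eq:param}. We show that $\mathbb P(S\text{ finite})<1$. Then \eqref{eq:discrete} gives $t_{\rm c}(\lambda)\le2N\le4T^2\le C\lambda^{-10}$, and for $\lambda>1$ monotonicity gives $t_{\rm c}(\lambda)\le t_{\rm c}(1)<\infty$.

\medskip\noindent\emph{The guesses.} By Proposition~\ref{prop:count}, $\sum_{A\in\mathfrak A_v}(2C_1)^{-|\partial A|}\le\sum_{n\ge1}2^{-n}=1$. So there are independent variables $\xi=(\xi_v)_{v\in V}$, independent of the particles, with values in $\mathfrak A_v\cup\{\ast,\dagger\}$ and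
\[
\mathbb P(\xi_v=\ast)=1-\frac1{2K},\qquad\mathbb P(\xi_v=A)=\frac1{2K}(2C_1)^{-|\partial A|}\quad(A\in\mathfrak A_v),
\]
the remaining mass being put on $\dagger$. The value $\ast$ means ``$v$ is in the rim'' and $A$ means ``$A$ is the component of the core containing $v$''. Rim vertices are many and core components few, which is why $\ast$ gets almost all the mass. Maintain a set $F$, initially empty: whenever a vertex $v\notin F$ enters the list ($v_1$ included) and $\xi_v\in\mathfrak A_v$, replace $F$ by $F\cup\xi_v$. Let $F_j$ be the value of $F$ at the beginning of step $j$; it is $\mathcal F_{j-1}$-measurable, so Lemma~\ref{lem:super} applies. The list itself does not depend on $\xi$.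

\medskip\noindent\emph{The price of guessing right.} Condition on the particles, with $S$ finite. Let $U,O,\Psi$ be given by Proposition~\ref{prop:core}, as fixed functions of $S$. Let $Q=S\setminus U$, let $U_1,\dots,U_m$ be the components of $U$ that meet $S$, let $u_i$ be the first listed vertex of $U_i$, and $n=\sum_i|\partial U_i|$. The sets $\partial U_i$ are nonempty disjoint subsets of $\partial U$, so $m\le n\le|\partial U|$. Let $\mathcal C$ be the event that $\xi_v=\ast$ for all $v\in Q$ and $\xi_{u_i}=U_i$ for all $i$. By (a), $U_i\in\mathfrak A_{u_i}$. Using $1-\frac1{2K}\ge e^{-1/K}$ and $|\partial U_i|\ge1$,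
\begin{equation}\label{eq:price}
\mathbb P(\mathcal C\mid\text{particles})=\Big(1-\frac1{2K}\Big)^{|Q|}\prod_{i=1}^m\frac{(2C_1)^{-|\partial U_i|}}{2K}\ge\exp\Big(-\frac{|Q|}K-n\log(4C_1K)\Big).
\end{equation}

\medskip\noindent\emph{The supermartingale on $\mathcal C$.} By induction along the list, on $\mathcal C$ the set $F$ is at all times the union of those $U_i$ for which $u_i$ is already listed: a vertex of $Q$ leaves $F$ unchanged, $u_i$ is outside $F$ when it enters and adds $U_i$, and later vertices of $U_i$ are already in $F$. Two bounds follow. First, $Z_j\cup F_j\subset S\cup U$ is disjoint from $O$, so $g_j\ge E_{v_j}[\min(K,|O\cap X[0,N]|)]$ and $\sum_jg_j\ge\Psi$. Second, consider a step $j$ in which no $u_i$ enters the list. Then $F=F_j$ during the step, and the vertices counted by $R_j$ enter the list during the step and lie outside $F$, hence in $Q$. These steps have total reward at most $|Q|$, and the at most $m$ other steps have reward at most $K$ each. So on $\mathcal C$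
\begin{equation}\label{eq:Wlower}
K\log W_{|S|}\ge0.39\,\mu\Psi-|Q|-Kn .
\end{equation}

\medskip\noindent\emph{Conclusion.} The right side of \eqref{eq:Wlower} depends only on the particles. By Lemma~\ref{lem:super}, \eqref{eq:price} and \eqref{eq:Wlower},
\[
1\ge\mathbb E\big[\mathbf 1\{S\text{ finite}\}\mathbf 1_{\mathcal C}W_{|S|}\big]\ge\mathbb E\Big[\mathbf 1\{S\text{ finite}\}\exp\Big(\frac{0.39\,\mu\Psi-2|Q|-Kn(1+\log(4C_1K))}K\Big)\Big].
\]
By (b), $2|Q|\le2\Psi/M=0.1\,\mu\Psi$ and $Kn(1+\log(4C_1K))\le0.1\,\mu\Psi$; this is what $M$ and $M'$ were chosen for. Moreover $\Psi\ge M$: if $Q\ne\emptyset$ this is the first inequality in (b), and otherwise $U\ne\emptyset$, $|\partial U|\ge1$ and $\Psi\ge M'\ge M$. The exponent is thus at least $0.19\,\mu M/K\ge3/K$, and $\mathbb P(S\text{ finite})\le e^{-3/K}<1$. \qed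

\section{Random walk estimates}\label{sec:walk}

Two identities are used repeatedly; sums over $\{x,y\}$ run over $E$. For $f$ of finite support and any $\varphi$, summation by parts reads
\begin{equation}\label{eq:parts}
\sum_{\{x,y\}}(f(x)-f(y))(\varphi(x)-\varphi(y))=\sum_xf(x)\sum_{y\sim x}(\varphi(x)-\varphi(y))=d\sum_xf(x)(\varphi-P\varphi)(x).
\end{equation}
The \emph{coarea formula} $\sum_{\{x,y\}}|u(x)-u(y)|=\int|\partial\{u>a\}|\,da$ holds because an edge belongs to $\partial\{u>a\}$ exactly for $a$ between the values of $u$ at its endpoints.

\begin{lemma}[Cheeger's inequality]\label{lem:cheeger}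
Let $G$ be any $d$-regular graph, $H\subset V$, $h=\inf|\partial A|/(d|A|)$ over finite nonempty $A\subset H$, and let $P_H$ be the restriction of $P$ to $H\times H$. Then $\|P_H\|_{\ell^2(H)\to\ell^2(H)}\le1-h^2/2$.
\end{lemma}

\begin{proof}
Let $f\ge0$ have finite support in $H$. By the coarea formula for $f^2$, the Cauchy--Schwarz inequality, $\sum_{\{x,y\}}(f(x)+f(y))^2\le2d\|f\|^2$ and \eqref{eq:parts},
\[
hd\|f\|^2\le\sum_{\{x,y\}}|f(x)-f(y)|\,(f(x)+f(y))\le\big(d\langle f,(I-P)f\rangle\big)^{1/2}\big(2d\|f\|^2\big)^{1/2},
\]
so $\langle f,Pf\rangle\le(1-h^2/2)\|f\|^2$. For signed $f$, $|\langle f,Pf\rangle|\le\langle|f|,P|f|\rangle$, and the norm of a symmetric operator is the supremum of $|\langle f,P_Hf\rangle|$ over unit vectors.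
\end{proof}

We also use a theorem of Varopoulos (see \cite[\S14]{Woess}): on a graph of bounded degree, if $|\partial A|\ge c|A|^{1-1/D}$ for all finite $A$, then $p_k(x,y)\le Ck^{-D/2}$ for $k\ge1$. The \emph{capacity} of a finite set $R$ is $\operatorname{cap}(R)=\sum_{y\in R}\deg(y)e_R(y)$, where $e_R(y)=P_y(X_k\notin R\ \forall k\ge1)$.

\begin{lemma}\label{lem:walk}
For all $x,y\in V$, $r,k\ge1$ and finite nonempty $R,H\subset V$:
\begin{itemize}
\item[(i)] $|B(x,r)|\ge cr^{100}$;
\item[(ii)] $p_k(x,y)\le Ck^{-4}$; in particular $g_*<\infty$ and the walk is transient;
\item[(iii)] $\operatorname{cap}(R)\ge c|R|^{3/4}$;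
\item[(iv)] the exit time $\tau_H$ from $H$ satisfies $\max_{y\in H}E_y\tau_H\le C|H|^{0.03}$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Put $b_r=|B(x,r)|$. Each edge of $\partial B(x,r)$ ends on the sphere of radius $r+1$, each vertex of which receives at most $d$ such edges, so $b_{r+1}\ge b_r+c'b_r^{0.99}$ with $c'=c_1/d$. Let $\varepsilon=\min(1,c'/(100\cdot2^{99}))$. Then $b_1\ge\varepsilon^{100}$, and $b_r\ge(\varepsilon r)^{100}$ implies $b_{r+1}\ge(\varepsilon r)^{100}+c'(\varepsilon r)^{99}\ge(\varepsilon(r+1))^{100}$, because $(r+1)^{100}-r^{100}\le100(r+1)^{99}\le100\cdot2^{99}r^{99}$.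

(ii) Varopoulos' theorem with $D=100$ gives more.

(iii) Let $g=\sum_{k\ge0}p_k$. A walk from $x\in R$ has a last visit to $R$, so $\sum_{y\in R}g(x,y)e_R(y)=1$. By symmetry and (ii), $\sum_{x\in R}g(x,y)\le1+\sum_{k\ge1}\min(1,C|R|k^{-4})\le C|R|^{1/4}$, as one sees by splitting the sum at $k=|R|^{1/4}$. Summing the identity over $x\in R$ gives $|R|\le C|R|^{1/4}\sum_{y\in R}e_R(y)$.

(iv) By \eqref{eq:iso}, $h\ge c|H|^{-0.01}$ in Lemma~\ref{lem:cheeger}, so $\beta:=h^2/2\in[c|H|^{-0.02},\frac12]$ and $P_y(\tau_H>k)=\langle\mathbf 1_{\{y\}},P_H^k\mathbf 1_H\rangle\le\min(1,|H|^{1/2}e^{-\beta k})$. The terms with $k\le(2\beta)^{-1}\log|H|$ contribute at most $1+(2\beta)^{-1}\log|H|$ to $E_y\tau_H=\sum_{k\ge0}P_y(\tau_H>k)$ and the others at most $(1-e^{-\beta})^{-1}\le2/\beta$.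
\end{proof}

\section{Counting sets by their boundary}\label{sec:count}

\subsection{Sets with connected complement}

\begin{lemma}\label{lem:cut}
There is $C_0$ such that for all $v\in V$ and $n\ge1$ there are at most $C_0^n$ finite connected sets $A\ni v$ with $V\setminus A$ connected and $|\partial A|=n$.
\end{lemma}

In Bernoulli$(p)$ bond percolation, each edge is open with probability $p$ and closed otherwise, independently. Lemma~\ref{lem:cut} is as strong as a percolation statement: if the open cluster of $v$ is finite, filling in the finite components of its complement gives a set $A$ as in the lemma with $\partial A$ closed, and $\sum_n(C_0(1-p))^n<1$ for $p$ near $1$. We go the other way and use the following theorem, where $\{R\not\leftrightarrow\infty\}$ is the event that all vertices of $R$ have finite clusters.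

\begin{theorem}[Duminil-Copin, Goswami, Raoufi, Severo, Yadin \cite{DGRSY}]\label{thm:DGRSY}
If $G$ has bounded degree and $|\partial A|\ge c|A|^{1-1/D}$ for all finite $A$, with some $D>4$, then there is $p<1$ such that $\mathbf P_p[R\not\leftrightarrow\infty]\le\exp(-\frac12\operatorname{cap}(R))$ for every finite $R\subset V$.
\end{theorem}

The plan is to show that each $A$ is the filled-in cluster of $v$ with probability at least $C_0^{-n}$; these events are disjoint. Closing $\partial A$ costs only a factor $C^{-n}$. The difficulty is to connect $v$ to all of $\partial_{\rm in}A$ inside $A$ at the same price, although $|A|$ is only bounded by $Cn^{100/99}$. We show that percolation with $p$ close to $1$ does most of the work, and that opening $Cn$ further edges completes it.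

\begin{proof}[Proof of Lemma~\ref{lem:cut}]
Let $p$ be as in Theorem~\ref{thm:DGRSY} with $D=100$. Let $\omega_1,\omega_2,\omega_3$ be independent bond percolations with parameters $p,p,\frac12$, seen as sets of open edges, and $\omega=\omega_1\cup\omega_2$. Fix $A$ and let $Y=\partial_{\rm in}A\cup\{v\}$, so $|Y|\le2n$.

\medskip\noindent\emph{The repair cost.} For $x,y\in A$ let $D_\omega(x,y)$ be the least number of $\omega$-closed edges on a path from $x$ to $y$ inside $A$; this is a finite pseudometric. For $k\ge1$ let $\sim_k$ be the equivalence relation on $Y$ generated by $D_\omega(x,y)\le k-1$, and $m_k$ its number of classes; $m_k=1$ for large $k$. The classes of $\sim_1$ are $\omega$-connected inside $A$. The classes of $\sim_k$ merge into those of $\sim_{k+1}$ through $m_k-m_{k+1}$ pairs of points at $D_\omega$-distance at most $k$, and each pair is joined by opening at most $k$ edges. Hence opening a suitable set of at most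
\[
\Lambda=\sum_{k\ge1}k(m_k-m_{k+1})=\sum_{k\ge1}(m_k-1)
\]
edges inside $A$ connects all of $Y$ inside $A$. We want $\mathbf E\Lambda\le Cn$. Large classes contribute little to $m_k$, so it suffices to show that small classes are rare.

\medskip\noindent\emph{Claim.} There is $k_0$, depending only on $G$, such that for $k\ge k_0$ and $y\in Y$ the $\sim_k$-class $J$ of $y$ satisfies $\mathbf P(J\ne Y,\ |J|\le k^2)\le e^{-k}$.

A small class can be cut off from infinity cheaply, while a class separated from the rest of $Y$ is surrounded by a set of large capacity, which is expensive to cut off. Theorem~\ref{thm:DGRSY} needs that set to be independent of the percolation, and this is the reason for two layers: $\omega_1$ determines the set, $\omega_2$ has to disconnect it.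

Let $J_1$ be the class of $y$ defined with $\omega_1$ in place of $\omega$. Since $D_\omega\le D_{\omega_1}$, we have $J_1\subset J$ and
\[
R:=\{x\in A:D_{\omega_1}(x,J_1)\le k-1\}\subset J^+:=\{x\in A:D_\omega(x,J)\le k-1\}.
\]
By definition of $\sim_k$, $Y\cap J^+=J$. An $\omega$-open edge inside $A$ joins points with the same value of $D_\omega(\cdot,J)$, so all edges from $J^+$ to $A\setminus J^+$ are $\omega_2$-closed. Edges from $J^+$ to $V\setminus A$ start in $\partial_{\rm in}A\cap J^+\subset J$, so on $\{|J|\le k^2\}$ there are at most $dk^2$ of them. As $J$ depends only on edges with both endpoints in $A$, given these edges the former are all $\omega_2$-closed with probability at least $(1-p)^{dk^2}$, and then $R\not\leftrightarrow\infty$ in $\omega_2$. Now $R$ and $J_1$ are functions of $\omega_1$, which is independent of $\omega_2$, and $J\ne Y$ implies $J_1\ne Y$. Theorem~\ref{thm:DGRSY} gives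
\begin{equation}\label{eq:claim}
(1-p)^{dk^2}\,\mathbf P(J\ne Y,\ |J|\le k^2\mid\omega_1)\le\mathbf 1\{J_1\ne Y\}\,e^{-\operatorname{cap}(R)/2}.
\end{equation}
Suppose $J_1\ne Y$ and let $f=D_{\omega_1}(\cdot,J_1)$ on $A$. On $Y$, $f$ is either $0$ or at least $k$, and both occur. Since $f$ changes by at most $1$ along edges of the connected set $A$, there is $x\in A$ with $f(x)=h:=\lfloor(k-1)/2\rfloor$. Follow any path in $G$ from $x$ of length at most $h-1$. As long as it stays in $A$, its vertices $u$ satisfy $1\le f(u)\le2h-1\le k-1$, so $u\in R$ and $u\notin Y$; then $u\notin\partial_{\rm in}A$ and the next vertex is in $A$ too. Thus $B(x,h-1)\subset R$, and Lemma~\ref{lem:walk}(i),(iii) give $\operatorname{cap}(R)\ge ck^{75}$ for $k\ge5$. This beats the factor $(1-p)^{dk^2}$ in \eqref{eq:claim}, and the claim follows.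

\medskip\noindent\emph{Conclusion.} Write $J_y$ for the $\sim_k$-class of $y$. Then $m_k=\sum_{y\in Y}|J_y|^{-1}$, and $m_k-1\le\sum_{y}\mathbf 1\{J_y\ne Y\}|J_y|^{-1}$, both sides vanishing if $m_k=1$. By the claim $\mathbf E(m_k-1)\le|Y|(k^{-2}+e^{-k})$ for $k\ge k_0$, and $m_k\le|Y|$ for $k<k_0$. So $\mathbf E\Lambda\le C_2n$ and $\mathbf P(\Lambda\le2C_2n)\ge\frac12$. Given $\omega$, the edges to be opened all lie in $\omega_3$ with probability at least $2^{-\Lambda}$. Hence with probability at least $2^{-1-2C_2n}$ the set $Y$ is connected inside $A$ by $\omega\cup\omega_3$. Independently, with probability $((1-p)^2/2)^n$ all edges of $\partial A$ are closed in $\omega_1,\omega_2,\omega_3$. On the intersection, which has probability at least $C_0^{-n}$ with $C_0=4^{1+C_2}(1-p)^{-2}$, the cluster $\mathcal K$ of $v$ in $\omega\cup\omega_3$ satisfies $\partial_{\rm in}A\subset\mathcal K\subset A$. Then no edge joins $V\setminus A$ to $A\setminus\mathcal K$, so the connected infinite set $V\setminus A$ is the only infinite component of $V\setminus\mathcal K$, and $A$ is determined by $\mathcal K$. The events are therefore disjoint for different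 $A$.
\end{proof}

\subsection{Tame sets}

\begin{proof}[Proof of Proposition~\ref{prop:count}]
We describe $A$ by its complementary components, each located from its parent by a short path and then chosen by Lemma~\ref{lem:cut}.

All edges of $\partial\Gamma_j$ lead to $A$, so $\partial A$ is the disjoint union of the $\partial\Gamma_j$. Put $n_j=|\partial\Gamma_j|\ge1$; then $\sum_jn_j=n$ and $q\le n$. Every $\Gamma_j$ is adjacent to the connected set $A$, so $V\setminus\Gamma_j$ is connected. Thus Lemma~\ref{lem:cut} applies to $V\setminus\Gamma_0\ni v$, which has $n_0$ boundary edges, and to each $\Gamma_j$, $j\ge1$, once a vertex of it is known.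

For $j\ge1$ fix a shortest path $\gamma_j$ from $\Gamma_{\pi(j)}$ to $\Gamma_j$. Its length is between $1$ and $n_j$ by tameness, and its first edge $e_j$ lies in $\partial\Gamma_{\pi(j)}$. Fix a total order on $E$ and relabel the components in breadth-first order: start a queue with $\Gamma_0$; for each component in the queue in turn, go through its boundary edges $e$ in order and append the children whose path starts with $e$. Every component enters the queue, since parents lead to $0$, and a parent has a smaller label than its children. Record
\begin{itemize}
\item the sequence $(n_0,\dots,n_q)$, a composition of $n$: at most $2^n$ choices;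
\item the number of children attached to each edge of $\partial\Gamma_0,\partial\Gamma_1,\dots$, in this order, that is, $n$ nonnegative integers with sum at most $n$: at most $\binom{2n}n\le4^n$ choices;
\item the set $V\setminus\Gamma_0$: at most $C_0^{n_0}$ choices;
\item for $j=1,\dots,q$, the continuation of $\gamma_j$ after $e_j$, with at most $\sum_{l=1}^{n_j}d^{l-1}\le d^{n_j}$ choices, and then $\Gamma_j$, which contains the endpoint of $\gamma_j$, with at most $C_0^{n_j}$ choices.
\end{itemize}
These data determine $A=V\setminus\bigcup_j\Gamma_j$ inductively: once $\Gamma_0,\dots,\Gamma_{j-1}$ are known, so are their ordered boundaries; the numbers of children then identify $e_j$ and the component it leaves, hence $\gamma_j$ and $\Gamma_j$. The count is at most $(8dC_0)^n$.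
\end{proof}

\section{Target and core: proof of Proposition~\ref{prop:core}}\label{sec:core}

Fix a finite nonempty $S$. Since $\mu\le\frac12$, making $C_*$ large makes $T$ large, and $K\le CT^{1/5}$.

\subsection{The target}

The core will be a set of vertices from which the target is hard to hit, so the finite components of its complement form around pieces of the target. If $O$ were all of $V\setminus S$, small scattered holes of $S$ could produce a core like the sets of Example~\ref{ex:punctured}. If $O$ were only the infinite component, we would have no control on the time a walk spends in a large hole behind a thin layer of $S$. So a hole joins the target when it is large compared with its distance to the target.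

Start with $O$ equal to the infinite component of $V\setminus S$. As long as some finite component $H\not\subset O$ of $V\setminus S$ has $\operatorname{dist}(H,O)\le c_1|H|^{0.99}$, add one such $H$ to $O$. When this stops, call the remaining components of $V\setminus S$ \emph{holes} and their union $\mathcal H$. Then $V\setminus O=S\cup\mathcal H$ is finite, a step out of a hole leads into $S$, and every hole has $\operatorname{dist}(H,O)>c_1|H|^{0.99}$. Call a hole \emph{near} if $\operatorname{dist}(H,O)\le N$. A near hole has $|H|\le CN^{1/0.99}$, so by Lemma~\ref{lem:walk}(iv) and $N\le2T^2$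
\begin{equation}\label{eq:taustar}
\tau_*:=\max\{E_y\tau_H:H\text{ a near hole},\ y\in H\}\le CN^{0.04}\le CT^{0.08},
\end{equation}
with $\tau_*=0$ if there is no near hole. Let $\sigma_i$ be as in \eqref{eq:visits}, $\theta=\sigma_1$ the hitting time of $O$, $\varphi_s(x)=P_x(\theta\le s)$ and $\Phi_s(A)=\sum_{x\in A}\varphi_s(x)$. The functions $\varphi_s$ are nondecreasing in $s$, equal $1$ on $O$, and satisfy $\varphi_{s+1}=P\varphi_s$ off $O$. Since $\min(K,|O\cap X[0,N]|)\ge\mathbf 1\{\theta\le N\}$,
\begin{equation}\label{eq:PsiPhi}
\Psi\ge\Phi_N(S)\ge\Phi_T(S).
\end{equation}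
Only $S$ contributes to $\Psi$, but the energy estimate below involves all of $V\setminus O$. The holes do not change the total by much.

\begin{lemma}\label{lem:holes}
$\Phi_T(V\setminus O)\le(1+\tau_*)\Phi_T(S)$.
\end{lemma}

\begin{proof}
A hole on which $\varphi_T\not\equiv0$ is near, as $T\le N$. From $y$ in such a hole $H$ the walk exits into $S$ before hitting $O$, so $\varphi_T(y)\le\sum_{v\in S}P_y(X_{\tau_H}=v)\varphi_T(v)$ by the strong Markov property and monotonicity in $s$. Reversing the paths from $H$ to $v$,
\[
\sum_{y\in H}P_y(X_{\tau_H}=v)=\sum_{k\ge1}P_v(X_1,\dots,X_k\in H)=\frac1d\sum_{y\in H,\ y\sim v}E_y\tau_H .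
\]
Summed over near holes this is at most $\tau_*$, since $v$ has $d$ neighbors.
\end{proof}

\subsection{The core and its boundary}

We look for a level set of $\varphi_s$ whose boundary is much smaller than $\Phi_T(S)$. Among $T$ times there is one at which $\varphi_s$ barely grows, so that it is almost harmonic; then its Dirichlet energy between two levels is small, and the coarea formula produces the level.

Write $\Phi=\Phi_T(V\setminus O)$. The increments $\Phi_{s+1}(V\setminus O)-\Phi_s(V\setminus O)$, $0\le s<T$, add up to $\Phi$; fix $s$ with increment at most $\Phi/T$. Let $u=\max(\frac14,\min(\varphi_s,\frac12))$. Then $f=\frac12-u$ has values in $[0,\frac14]$ and vanishes on $O$, so it has finite support. Truncation is monotone and $1$-Lipschitz, so by \eqref{eq:parts}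
\[
\sum_{\{x,y\}}(u(x)-u(y))^2\le\sum_{\{x,y\}}(u(x)-u(y))(\varphi_s(x)-\varphi_s(y))=d\sum_{x\notin O}f(x)(\varphi_{s+1}-\varphi_s)(x)\le\frac{d\,\Phi}{4T}.
\]
Next we count the edges with $u(x)\ne u(y)$. If $\varphi_s(x)<\varphi_s(y)$ on such an edge, then $\varphi_s(x)<\frac12$, so $x\notin O$, and $\varphi_s(y)>\frac14$, so $\varphi_T(x)\ge\varphi_{s+1}(x)\ge\varphi_s(y)/d>1/(4d)$. There are at most $4d\Phi$ such $x$ and at most $4d^2\Phi$ such edges. By the coarea formula and the Cauchy--Schwarz inequality,
\[
\int_{1/4}^{1/2}|\partial\{\varphi_s\le a\}|\,da=\sum_{\{x,y\}}|u(x)-u(y)|\le\Big(4d^2\Phi\cdot\frac{d\,\Phi}{4T}\Big)^{1/2}=d^{3/2}T^{-1/2}\Phi .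
\]
So for some $a\in(\frac14,\frac12)$ the set $U=\{\varphi_s\le a\}$ satisfies, by Lemma~\ref{lem:holes}, \eqref{eq:taustar} and \eqref{eq:PsiPhi},
\[
|\partial U|\le4d^{3/2}T^{-1/2}(1+\tau_*)\Phi_T(S)\le CT^{-0.42}\,\Psi .
\]
Since $a<1$, $U$ is disjoint from $O$, hence finite. As $T^{0.42}\ge C_*^{0.42}\mu^{-2.1}$ and $M'\le C\mu^{-2.1}$, we get $\Psi\ge M'|\partial U|$ for $C_*$ large. This inequality dictates the exponent $5$ in $T\ge C_*\mu^{-5}$.

\subsection{The components of the core are tame}

Let $A$ be a component of $U$ and $\Gamma_0,\dots,\Gamma_q$ as in Definition~\ref{def:tame}. Each finite $\Gamma_j$ meets $O$. Otherwise a walk from $x\in\Gamma_j$ passes through $A$ before hitting $O$, so $\varphi_s(x)\le\max_A\varphi_s\le a$; then $\Gamma_j\subset U$ is adjacent to $A$, contradicting that $A$ is a component of $U$.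

The components of $V\setminus S$ that make up $O$ are connected and disjoint from $A$, so each lies in a single $\Gamma_j$, and the infinite one lies in $\Gamma_0$. For $j\ge1$ let $H_j$ be the first component added to $O$ among those inside $\Gamma_j$. When $H_j$ was added, it was within distance $c_1|H_j|^{0.99}$ of a component $H'$ already in $O$, and $H'\subset\Gamma_{\pi(j)}$ for some $\pi(j)\ne j$ by the choice of $H_j$. By \eqref{eq:iso},
\[
\operatorname{dist}(\Gamma_j,\Gamma_{\pi(j)})\le c_1|H_j|^{0.99}\le c_1|\Gamma_j|^{0.99}\le|\partial\Gamma_j|.
\]
Either $\pi(j)=0$, or $H_{\pi(j)}$ was added no later than $H'$ and so before $H_j$. Hence iterating $\pi$ leads to $0$, and (a) holds.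

\subsection{The gain dominates the rim}

Let $Q=S\setminus U\ne\emptyset$; it remains to show $\Psi\ge M|Q|$. Every $v\in Q$ has $\varphi_T(v)\ge\varphi_s(v)>\frac14$, which by itself gives only $\Psi\ge|Q|/4$. The factor $M$ comes from the additional $T^2$ steps. Either a walk from the rim uses them to collect $K$ target vertices, or it returns to $S$ and spends a long time there; in the second case, reversing the paths shows that many more vertices of $S$ than those of the rim reach $O$ by time $N$.

\medskip\noindent\emph{Case 1: at least $|Q|/2$ vertices $v\in Q$ have $P_v(\sigma_K\le N)\ge\frac18$.} Then $\Psi\ge K\cdot\frac18\cdot\frac{|Q|}2\ge M|Q|$, by the choice of $K$.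

\medskip\noindent\emph{Case 2: otherwise.} There is $Q'\subset Q$ with $|Q'|\ge|Q|/2$ and $P_v(\theta\le T,\ \sigma_K>N)\ge\frac14-\frac18=\frac18$ for $v\in Q'$. Call a time $k$ \emph{counted} if $\theta\le T$, $\theta\le k\le\theta+T^2$ and $k<\sigma_K$. Whether $k$ is counted depends only on $X_0,\dots,X_k$; the counted times form an interval starting at $\theta$ and are at most $N$. For $v\in Q'$ let $\ell_O(v),\ell_{\mathcal H}(v),\ell_S(v)$ be the expected numbers under $P_v$ of counted times spent in $O$, $\mathcal H$, $S$. On $\{\theta\le T,\sigma_K>N\}$ all times in $[\theta,\theta+T^2]$ are counted, so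
\[
T^2/8\le\ell_O(v)+\ell_{\mathcal H}(v)+\ell_S(v).
\]
By \eqref{eq:visits}, $\ell_O(v)\le Kg_*$. We claim $\ell_{\mathcal H}(v)\le\tau_*\ell_S(v)$. Let $k$ be counted with $X_k\in\mathcal H$ and let $j<k$ be the last time with $X_j\notin\mathcal H$. Since $X_\theta\in O$, we have $j\ge\theta$, so $j$ is counted. The vertices $X_{j+1},\dots,X_k$ lie in one hole $H$, so $X_j\in S$, and $H$ is near because $\operatorname{dist}(H,O)\le j+1-\theta\le T^2$. Thus the counted time in $\mathcal H$ is at most the sum, over counted $j$ with $X_j\in S$ and $X_{j+1}$ in a near hole, of the time from $j+1$ until the exit from that hole. Given $X_0,\dots,X_{j+1}$, this time has expectation at most $\tau_*$, which proves the claim. With \eqref{eq:taustar} and $K\le CT^{1/5}$, for $C_*$ large,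
\begin{equation}\label{eq:ellS}
\ell_S(v)\ge\frac{T^2/8-Kg_*}{1+\tau_*}\ge cT^{1.92}\qquad(v\in Q').
\end{equation}

Now reverse. The event $\{\theta\le k<\sigma_K\}$ says that $1\le|O\cap X[0,k]|\le K-1$, which is invariant under reversal of the path $(X_0,\dots,X_k)$. Hence $P_v(X_k=x,\theta\le k<\sigma_K)=P_x(X_k=v,\theta\le k<\sigma_K)$, and summing over $v\in Q'$, $x\in S$, $k\le N$,
\begin{equation}\label{eq:reverse}
\sum_{v\in Q'}\ell_S(v)\le\sum_{x\in S}E_x\big[\#\{k\le N:X_k\in Q,\ \theta\le k<\sigma_K\}\big].
\end{equation}
The count on the right vanishes unless $\theta\le N$, and it cannot be large, because from the rim the walk keeps falling into $O$. Let $k_1$ be the first time $\ge\theta$ in $Q$ and $k_{i+1}$ the first time $\ge k_i+T$ in $Q$ (infinite if there is none), and let $I=\#\{i:k_i<\sigma_K\}$. Each time in the count lies in some $[k_i,k_i+T)$ with $k_i<\sigma_K$, so the count is at most $TI\,\mathbf 1\{\theta\le N\}$. Given $X_0,\dots,X_{k_i}$ with $k_i<\sigma_K$, the walk visits $O$ during $(k_i,k_i+T]$ with probability $\varphi_T(X_{k_i})>\frac14$, and the first such visit is no later than $\sigma_K$, which is itself a visit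 to $O$ after $k_i$. The intervals $(k_i,k_i+T]$ are disjoint, so these visits are distinct. By \eqref{eq:visits}, given the path up to $\theta$ the number of visits to $O$ in $[\theta,\sigma_K]$ has expectation at most $(K-1)g_*+1\le Kg_*$. Therefore $E_x[I\,\mathbf 1\{\theta\le N\}]\le4Kg_*\varphi_N(x)$, and \eqref{eq:ellS}, \eqref{eq:reverse} give
\[
\tfrac12|Q|\,cT^{1.92}\le4TKg_*\,\Phi_N(S).
\]
By \eqref{eq:PsiPhi}, $\Psi\ge c|Q|T^{0.92}/K$. Since $KM\le C\mu^{-2}$ and $T^{0.92}\ge C_*^{0.92}\mu^{-4.6}\ge C_*^{0.92}\mu^{-2}$, this is at least $M|Q|$ for $C_*$ large. This proves Proposition~\ref{prop:core}, and with it Theorems~\ref{thm:iso} and~\ref{thm:main}. \qed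

\begin{thebibliography}{9}

\bibitem{ADHS}
Omer Angel, Daniel de la Riva, Jonathan Hermon, Yuliang Shi,
\emph{Existence and sharpness of the phase transition for the frog model on transitive graphs},
arXiv:2512.06640 (2025).

\bibitem{DGRSY}
Duminil-Copin, Goswami, Raoufi, Severo, Yadin,
\emph{Existence of phase transition for percolation using the Gaussian free field},
Duke Math. J. 169 (2020).

\bibitem{SW}
Soardi, Woess (1990).

\bibitem{TT}
Tessera, Tointon,
\emph{A finitary structure theorem for vertex-transitive graphs of polynomial growth} (2021).

\bibitem{Woess}
Woess,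
\emph{Random Walks on Infinite Graphs and Groups}.

\end{thebibliography}
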